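# Removing edges in pairs from a 3-connected graph while keeping a minor

## A removable pair whenever the gap is at least five

**Theorem 1.** Let $G$ and $H$ be simple $3$-connected graphs such that $G$ has a minor isomorphic to $H$ and $|E(G)|-|E(H)|\ge 5$. Call a graph *admissible* if it is simple, $3$-connected, and has a minor isomorphic to $H$. Then $G$ has distinct edges $x,y$ such that one of the following holds:

1. $G\backslash x\backslash y$ is admissible;
2. $G/x/y$ is admissible;
3. $G\backslash x/y$ is admissible, and $x$ is in a triangle of $G$ or $y$ has an end of degree $3$ in $G$.

All graphs are finite and may have parallel edges unless they are called simple. A graph is *$3$-connected* if it has at least four vertices and remains connected after deleting any set of at most two vertices. As usual $G\backslash e$ is deletion and $G/e$ is contraction, and edges keep their names under both. We write $\delta=|E(G)|-|E(H)|$ and call it the gap. Outcomes (1), (2), (3) always mean the three items of Theorem 1.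

So the question is this. We hold a large highly connected graph $G$ and a smaller one $H$ inside it as a minor. We want to shrink $G$ towards $H$ by removing *two* edges at once, in the same way, without leaving the class of simple $3$-connected graphs and without losing $H$. Outcomes (1) and (2) say that this works. Outcome (3) is a mixed removal, one deletion and one contraction, allowed only under a local condition. The local condition is what links the theorem to triangle–star exchanges.

**Definition.** A *$\Delta$-$Y$ exchange* takes a triangle on $u,v,w$, deletes its three edges and adds a new vertex adjacent to each of $u,v,w$. A *$Y$-$\Delta$ exchange* takes a vertex of degree $3$ with neighbours $u,v,w$, deletes it, and adds three new edges $uv,vw,uw$, even if some of these adjacencies already exist; so the result may have parallel edges.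

For example, a $Y$-$\Delta$ exchange at a vertex of $K_4$ produces a triangle with each edge doubled.

**Corollary 2.** Let $G$ be a simple $3$-connected graph, and let $H$ be a simple $3$-connected minor of $G$ with $|E(G)|-|E(H)|\ge5$. Then either

* (i) $G$ has a pair of edges $\{x,y\}$ such that $G/x/y$ or $G\backslash x\backslash y$ is simple, $3$-connected, and has a minor isomorphic to $H$, or
* (ii) there is a graph $G'$, obtained from $G$ by a single $\Delta$-$Y$ or $Y$-$\Delta$ exchange, that has a pair of edges $\{x,y\}$ for which $G'/x/y$ or $G'\backslash x\backslash y$ is simple, $3$-connected, and has a minor isomorphic to $H$.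

This is the statement posed as a conjecture in Nick Brettell, Geoff Whittle, Alan Williams, "$N$-detachable pairs in 3-connected matroids III: the theorem", arXiv:1804.06588 (2018). It follows from Theorem 1 and the next lemma, since (1) and (2) are exactly (i).

**Lemma 3.** If $G\backslash e/f$ is admissible, and $e$ is in a triangle of $G$ or $f$ has an end of degree $3$ in $G$, then (ii) holds.

*Proof.* Suppose first that $f=wp$ where $w$ has degree $3$ and neighbours $p,q,r$. Let $G'$ be the result of the $Y$-$\Delta$ exchange at $w$. Deleting the new edge $qr$ from $G'$ leaves $(G-w)$ with the two new edges $pq$ and $pr$ added. That is precisely $G/f$, with $wq,wr$ corresponding to the new edges $pq,pr$. Deleting also the edge that corresponds to $e$ gives $G\backslash e/f$. So two deletions in $G'$ give an admissible graph.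

Suppose instead that $e=uv$ is in a triangle $uvw$. Let $G'$ be the result of the $\Delta$-$Y$ exchange, with new vertex $t$. Contracting $tw$ turns $tu,tv$ into edges $wu,wv$, so $G'/tw=G\backslash e$. Contracting also the edge that corresponds to $f$ gives $G\backslash e/f$. So two contractions in $G'$ give an admissible graph. $\square$

The number $5$ cannot be lowered, and the way it fails at $4$ can be described completely.

**Theorem 4.** Let $G,H$ be simple $3$-connected graphs such that $G$ has a minor isomorphic to $H$ and $\delta=4$. Then (1), (2) or (3) holds for some edges $x\ne y$ of $G$, or one of the following holds: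

* (a) $H\cong G-a$ for a vertex $a$ of degree $4$ whose neighbours are pairwise non-adjacent and all have degree $\ge4$;
* (b) $H\cong G/C$ (contract $C$ to a vertex and delete the loop) for a chordless $4$-cycle $C$ whose vertices all have degree $\ge4$, such that no vertex off $C$ has two neighbours on $C$.

**Proposition 5.** For $n\ge4$, the pair $G=K_{4,n+1}$, $H=K_{4,n}$ (so $\delta=4$, type (a)) satisfies neither (i) nor (ii).

**Proposition 6.** There are also pairs of type (b) satisfying neither (i) nor (ii).

One argument will prove Theorems 1 and 4 together. We assume $\delta\ge4$ and that (1), (2), (3) all fail, and we deduce that $\delta=4$ and that (a) or (b) holds.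

## Complete graphs, the cube, wheels

**A case of (1).** Let $G=K_6$ and $H=K_5$, so $\delta=5$. Pick a vertex $a$ and delete two of its five edges. What remains is $K_5$ plus a vertex with three neighbours. It is admissible. The same works whenever $G-a$ is admissible and $\deg a\ge5$: delete two edges at $a$, and $a$ still has three neighbours. If $\deg a=4$, deleting two edges at $a$ leaves a vertex of degree $2$, and this easy argument stops. Compare type (a) of Theorem 4.

**A case of (2).** Let $G$ be the cube and $H=K_4$, so $\delta=12-6=6$. All degrees are $3$, so two deletions leave a vertex of degree at most $2$ and (1) fails. Write the vertices as 0–1 strings and contract $x=\{000,001\}$ to $\alpha$ and $y=\{010,110\}$ to $\beta$. The other four vertices form a path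
$$1=100,\quad 2=101,\quad 3=111,\quad 4=011 .$$
The remaining edges are $\alpha1,\alpha2,\alpha4$, $\beta1,\beta3,\beta4$ and $\alpha\beta$. This graph is simple. It is $3$-connected. If both $\alpha,\beta$ are removed, the path remains. If $\alpha$ and one path vertex are removed, every remaining piece of the path is joined to $\beta$, because every piece contains one of $1,3,4$: removing vertex $1$, $2$, $3$, $4$ leaves the pieces $234$; $1$, $34$; $12$, $4$; $123$. The reflection $1\leftrightarrow4$, $2\leftrightarrow3$, $\alpha\leftrightarrow\beta$ handles $\beta$. If two path vertices are removed, $\alpha\beta$ is present and every path vertex is adjacent to $\alpha$ or $\beta$. Removing fewer vertices cannot disconnect the graph either, by the same checks. Contracting $12$ and $34$ gives a graph on four vertices with all six adjacencies, so $K_4$ is a minor. Thus (2) holds.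

**Wheels need (3).** The wheel $W_n$, $n\ge3$, has a rim cycle $r_1\dots r_n$ and a hub $\omega$ adjacent to every rim vertex; it has $2n$ edges, and $W_3=K_4$. Every edge has an end of degree $3$ on the rim, and every edge is in a triangle. So $W_n\backslash x$ has a vertex of degree $2$, and $W_n/x$ has parallel edges, which turn into parallel edges or loops under a further contraction. Hence (1) and (2) fail for every wheel. But for $n\ge4$, deleting the spoke $\omega r_1$ and contracting $r_1r_2$ gives $W_{n-1}$. So with $G=W_6$ and $H=W_3$ (here $\delta=6$) outcome (3) holds and (i) fails. In terms of (ii): the $Y$-$\Delta$ exchange at $r_1$ gives $W_{n-1}$ with two spokes doubled, and deleting the two doubles leaves $W_{n-1}$.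

The last move will be used all the time, so we record it. If $r$ has degree $3$ with neighbours $u,u',v$, then
$$(G-r)+uu' \;=\; G\backslash rv/ru .$$
We call this graph *$G$ shortcut at $r$ across $uu'$*. Note also that it follows that $W_n$ has $W_m$ as a minor for $3\le m\le n$.

## Removing one edge: the Splitter Theorem and its wheel exception

**Splitter Theorem** (Seymour, JCTB 28 (1980); Negami, JCTB 32 (1982)). Let $N$ be a simple $3$-connected minor of a simple $3$-connected graph $K\not\cong N$; if $N$ is a wheel, suppose that $K$ has no larger wheel as a minor. Then $K$ has an edge $e$ such that $K\backslash e$ or $K/e$ is simple, $3$-connected and has a minor isomorphic to $N$.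

We use it through two consequences, for our fixed $H$.

**(W)** *If $W_n$ is admissible and $2n>|E(H)|$, then $H\cong W_m$ with $3\le m<n$.* Suppose $H$ is not a wheel. Then the theorem, with $K=W_n$ and $N=H$, gives an edge $e$ with $W_n\backslash e$ or $W_n/e$ simple and $3$-connected. We have just seen that $W_n\backslash e$ has a vertex of degree $2$ and that $W_n/e$ has parallel edges. So $H\cong W_m$, and $2m<2n$.

**(S)** *If $K$ is admissible, not a wheel, and $|E(K)|>|E(H)|$, then some $K\backslash e$ or $K/e$ is admissible.* If $H$ is not a wheel, this is the theorem with $N=H$. If $H\cong W_m$, let $W_l$ be the largest wheel minor of $K$. Then $l\ge m$, and $K\not\cong W_l$ as $K$ is not a wheel. The theorem with $N=W_l$ gives an edge $e$ such that $K\backslash e$ or $K/e$ is simple, $3$-connected and has a $W_l$-minor, hence a $W_m$-minor.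

Each step of (S) lowers the number of edges by exactly one. So starting from $G$ we may apply (S) as long as fewer than $\delta$ steps have been made *and* the current graph is not a wheel.

## Two single steps and the mixed pair that resists

The natural attempt is to apply (S) twice. If wheels do not interfere, two steps are two deletions, which is (1); or two contractions, which is (2); or one of each. In the last case we have an admissible graph $G\backslash e/f$ (the order of the two operations does not matter), and if $e$ is in a triangle or $f$ has an end of degree $3$ we are in (3). Otherwise nothing is gained.

**Definition.** An ordered pair $(e,f)$ of distinct edges of $G$ is a *mixed pair* if $G\backslash e/f$ is admissible.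

**Example.** Let $G=K_{4,n+1}$, $H=K_{4,n}$, $n\ge 4$, let $a$ be a vertex on the side of size $n+1$, and let $b,x,y,z$ be its neighbours. Then $G\backslash ax/ab$ is $(G-a)$ with the edges $by,bz$ added. It is simple and contains $G-a=K_{4,n}$, so $(ax,ab)$ is a mixed pair. But $G$ has no triangle and no vertex of degree $3$. Continuing, we may delete $ay$ and then remove the last edge, to reach $G-a=H$ after four steps, and no two of these steps combine: for instance $G\backslash ax\backslash ay$ has a vertex of degree $2$. Proposition 5 says that in this graph no pair at all works.

So two steps are not enough, and neither are four. The way past this point is to follow the chain of single steps further and to ask what shape the removed edges must have if no two of them can be recombined into (1), (2) or (3). It turns out that there are only two shapes: the four edges at a vertex of degree $4$, as in the example, or the four edges of a $4$-cycle. After four steps that star or that $4$-cycle is removed whole. If $\delta\ge5$, a *fifth* step exists, and together with one suitable edge of the star or of the cycle it gives a forbidden pair. To recombine steps we must prove that certain graphs *before* a contraction are $3$-connected, knowing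 only the graph *after* it. That is the purpose of the two lemmas in the next section.

## Undoing a contraction without losing 3-connectivity

First some elementary facts.

**(F1)** Adding edges to a $3$-connected graph, or adding a new vertex with at least three distinct neighbours, preserves $3$-connectivity. For the vertex: after removing at most two vertices, the old part is connected, and the new vertex, if still present, has a neighbour in it.

**(F2)** In a simple $3$-connected graph every degree is at least $3$; otherwise deleting the at most two neighbours of a vertex isolates it, and some other vertex remains. Also, a simple $3$-connected graph with an admissible minor is admissible.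

**(F3)** If $f$ is a non-loop of $K$ and $K/f$ is simple, then $K$ is simple. Indeed a loop of $K$ stays a loop in $K/f$. Two parallel edges of $K$, neither equal to $f$, stay parallel or become loops; if one of them is $f$, the other becomes a loop.

**(F4)** Let $K$ be simple and let $K'$, also simple, arise from $K$ by contracting the edges of a forest. If a vertex of $K'$ has preimage $S\subseteq V(K)$, then the only edges of $K$ inside $S$ are the $|S|-1$ contracted ones, since any other would be a loop. Hence the degree of that vertex in $K'$ is $\sum_{v\in S}\deg_K v-2(|S|-1)$. A vertex not merged with others keeps its degree.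

**Lemma 7.** Let $K$ be simple and $f=pq\in E(K)$. If the simplification of $K/f$ is $3$-connected and $p,q$ have degree $\ge3$ in $K$, then $K$ is $3$-connected.

(The simplification of a graph deletes loops and all but one edge from each class of parallel edges. This does not change connectivity, so we may speak of $K/f$ itself.) The degree condition cannot be dropped: subdivide an edge of $K_4$ by a vertex $p$ and let $f$ be one of the two edges at $p$.

*Proof.* Since $K/f$ has at least four vertices, $K$ has at least five. Suppose that $|S|\le2$ and $K-S$ is disconnected.

If $S\cap\{p,q\}=\emptyset$, then $f$ lies inside a component of $K-S$, and contracting it leaves $(K/f)-S$ disconnected, a contradiction. If $S=\{p,q\}$, then $K-S$ is $K/f$ minus the contracted vertex, which is connected, a contradiction. Otherwise we may assume $p\in S$, $q\notin S$. Then $K-S-q$ is $K/f$ minus the contracted vertex and at most one other vertex, so it is connected and non-empty. Since $K-S$ is disconnected, $\{q\}$ is a component of it. So $N(q)\subseteq S$ and $q$ has at most two neighbours, although $K$ is simple and $\deg q\ge3$. $\square$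

**Lemma 8.** Let $K$ be simple and $X\subseteq V(K)$ with $K[X]$ connected. Suppose that each vertex of $X$ has degree $\ge3$ and a neighbour outside $X$, that no vertex outside $X$ has two neighbours in $X$, and that $K/X$ ($X$ contracted to a vertex $c$, loops deleted) is $3$-connected. Then $K$ is $3$-connected.

*Proof.* $K$ has at least four vertices since $K/X$ has. Suppose $|S|\le2$ and $K-S$ is disconnected. If $S\cap X=\emptyset$, then $X$ lies in one component of $K-S$, and $(K/X)-S$ is disconnected, a contradiction. Otherwise $|S\setminus X|\le1$, and
$$K-X-S=(K/X)-\bigl(\{c\}\cup(S\setminus X)\bigr)$$
removes at most two vertices from $K/X$, so it is connected and non-empty. It therefore lies in one component of $K-S$, and some other component $Y$ is contained in $X$. The neighbours of $Y$ outside $X$ lie in $S\setminus X$, which has at most one element. But the vertices of $Y$ have non-empty and pairwise disjoint sets of neighbours outside $X$. So $Y=\{y\}$ and $N(y)\subseteq S$, contradicting $\deg y\ge3$. $\square$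

## Three prohibitions, and a mixed pair that is not a wheel

From here to the end of the proof of Theorems 1 and 4 we **assume that $\delta\ge4$ and that none of (1), (2), (3) holds.** The aim is to show that $\delta=4$ and that (a) or (b) holds. The assumption gives three prohibitions.

* **(P1)** No $G\backslash x\backslash y$ and no $G/x/y$ with $x\ne y$ is admissible.
* **(P2)** If $(e,f)$ is a mixed pair, then $e$ is in no triangle of $G$, and both ends of $f$ have degree $\ge4$ in $G$.
* **(P3)** If $r$ has degree $3$ in $G$ with neighbours $u,u',v$, then the shortcut $(G-r)+uu'$ is not admissible.

(P2) is the failure of (3), with degrees at least $3$ by (F2). (P3) holds because the shortcut is $G\backslash rv/ru$ and $ru$ has the end $r$ of degree $3$.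

One consequence is used repeatedly: **if $(e,f)$ is a mixed pair, then $G/f$ is admissible, in particular simple.** Indeed $G/f=(G\backslash e/f)+e$. If $e$ were a loop or in a parallel pair of $G/f$, then $e$ would lie in a cycle of $G$ of length at most $3$; as $G$ is simple this is a triangle, against (P2). So $G/f$ is simple, and it is $3$-connected by (F1).

The first four steps clear wheels out of the way, so that (S) can be applied.

**Step 1 ($G$ is not a wheel).** This allows the first application of (S). Suppose $G=W_n$. By (W), $H\cong W_m$ with $2(n-m)\ge4$, so $n\ge m+2\ge5$. The shortcut $(G-r_1)+r_nr_2$ is $W_{n-1}$, which is admissible, contradicting (P3).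

**Step 2 (if $G_1=G\backslash e$ or $G_1=G/f$ is admissible, then $G_1$ is not a wheel).** This allows the second application. Suppose $G_1=W_n$. It has $\delta-1\ge3$ more edges than $H$, so $H\cong W_m$ with $2(n-m)\ge3$. Thus $m\le n-2$ and $n\ge5$.

*Suppose $G\backslash e=W_n$.* As $G$ is simple, $e=r_ir_j$ with $r_i,r_j$ non-adjacent on the rim. The two open rim arcs between them contain $n-2\ge3$ vertices in total, so one of them contains at least two. Let $r_t$ be in that arc. It has degree $3$ in $G$. The shortcut $(G-r_t)+r_{t-1}r_{t+1}$ is $W_{n-1}$ plus the edge $e$, and $e$ still joins non-adjacent rim vertices because each open arc still has a vertex. So it is simple, hence admissible, contradicting (P3).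

*Suppose $G/f=W_n$.* By (F2) and (F4), $f$ contracts to a vertex of degree $\ge3+3-2=4$, which must be the hub. Write $f=\omega_1\omega_2$. As $G/f$ is simple, each rim vertex is adjacent to exactly one of $\omega_1,\omega_2$ and has degree $3$ in $G$. Each $\omega_i$ has at least two rim neighbours, and since $n\ge5$ one of them, say $\omega_1$, has at least three. Let $r_t$ be a rim neighbour of $\omega_1$, and $K=(G-r_t)+r_{t-1}r_{t+1}$. Then $K$ is simple, $K/f=W_{n-1}$, and $\omega_1,\omega_2$ have degree $\ge3$ in $K$. By Lemma 7, $K$ is $3$-connected; since it has the minor $W_{n-1}$ and $m\le n-1$, it is admissible. This contradicts (P3).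

**Step 3 (a mixed pair exists).** By Step 1 and (S), some $G_1=G\backslash e$ or $G/f$ is admissible. By Step 2, (S) applies to $G_1$. By (P1) the two steps are not both deletions and not both contractions. So they form a mixed pair.

**Step 4 (if $(e,f)$ is a mixed pair, then $G\backslash e/f$ is not a wheel).** This allows the third application. Suppose it is $W_n$. It has $\delta-2\ge2$ more edges than $H$, so $H\cong W_m$ with $m\le n-1$ and $n\ge4$. Since $G/f=W_n+e$ is simple, $e=r_ir_j$ with $r_i,r_j$ non-adjacent on the rim. By (P2) and (F4), $f$ contracts to a vertex of degree $\ge4+4-2=6$ in $G/f$. Rim vertices have degree at most $4$ there. So $f=\omega_1\omega_2$ contracts to the hub, whose degree is $n$, and $n\ge6$. Each $\omega_i$ has degree $\ge4$, hence at least three rim neighbours, and each rim vertex is adjacent to exactly one $\omega_i$.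

The two open arcs between $r_i$ and $r_j$ contain $n-2\ge4$ vertices in total. Choose $r_t$ in an arc with at least two vertices. It has degree $3$ in $G$. Let $K=(G-r_t)+r_{t-1}r_{t+1}$. The new edge is not parallel to $e$, because the arc has at least two vertices, so $K$ is simple. Moreover $K/f=W_{n-1}+e$ is simple and $3$-connected, and each $\omega_i$ has degree $\ge3$ in $K$. By Lemma 7, $K$ is admissible, contradicting (P3).

**Step 5 (two cases).** By Step 4 and (S), for every mixed pair $(e,f)$ there is an edge $g$ such that $G\backslash e/f\backslash g$ or $G\backslash e/f/g$ is admissible. We distinguish:

* **Case A:** for some mixed pair $(e,f)$ and some $g$, $G\backslash e\backslash g/f$ is admissible;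
* **Case B:** for every mixed pair $(e,f)$, no $G\backslash e\backslash g/f$ is admissible; then for every mixed pair some $G\backslash e/f/g$ is admissible.

Case A leads to the star of a degree-$4$ vertex, Case B to a $4$-cycle.

## Case A: two deletions and a contraction meet at a vertex of degree 4

**Step A0 (locating the three edges).** *For any mixed pair $(e,f)$ and any $g$ with $G\backslash e\backslash g/f$ admissible, the edges $e,g$ are both incident with a common end of $f$, and this end has degree $4$ in $G$.* The graph $G\backslash e\backslash g$ is simple and has an $H$-minor, so by (P1) it is not $3$-connected. By Lemma 7, an end of $f$ has degree $\le2$ in it. This end has degree $\ge4$ in $G$ by (P2). So its degree is exactly $4$, and both $e$ and $g$ meet it.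

**Step A1 (the neighbourhood of that end is independent).** Fix $e,f,g$ as in Case A, and let $a$ be the end from Step A0. Write
$$f=ab,\qquad e=ax,\qquad g=ay,\qquad h=az$$
for the four edges at $a$. In $G\backslash e\backslash g$ the vertex $a$ has only the neighbours $b,z$, so
$$G_3:=G\backslash e\backslash g/f=(G-a)+bz ,$$
where the edge $bz$ is $h$. Since $G_3$ is simple, $bz\notin E(G)$.

The graph $G\backslash g/f$ is $G_3+bx$, where $bx$ is $e$. It is a subgraph of $G/f$, which is simple, so it is simple, and by (F1) it is admissible. Thus $(g,f)$ is a mixed pair, and by (P2) the edge $g$, like $e$, is in no triangle. So $x$ is not adjacent to $b,y,z$, and $y$ is not adjacent to $b,x,z$. Together with $bz\notin E(G)$ this shows that $N(a)=\{b,x,y,z\}$ is independent.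

Next, $G\backslash e/h=(G-a)+zb+zy=G_3+zy$. It is simple because $zy\notin E(G)$, so $(e,h)$ is a mixed pair. By (P2) for $(e,f)$ and $(e,h)$, $\deg b\ge4$ and $\deg z\ge4$. Finally $G\backslash e\backslash g/h=(G-a)+bz$ as well. Hence $e$ and $g$ (that is, $x$ and $y$) play symmetric roles, and so do $f$ and $h$ (that is, $b$ and $z$).

**Step A2 ($G_3$ is not a wheel).** This allows the fourth application of (S). If $G_3=W_n$, then since it has $\delta-3\ge1$ more edges than $H$, $H\cong W_m$ with $m<n$, so $n\ge4$. But $b$ lost the neighbour $a$ and gained $z$, so $\deg_{G_3}b=\deg_Gb\ge4$, and likewise $\deg_{G_3}z\ge4$. A wheel with $n\ge4$ has only one vertex of degree $\ge4$, a contradiction.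

So there is an edge $k$ such that $G_3\backslash k$ or $G_3/k$ is admissible. Steps A3–A5 treat the deletion, and Steps A6–A8 the contraction.

### The fourth step is a deletion

**Step A3 (then $G-a$ is admissible).** Let $G_3\backslash k$ be admissible. Suppose $k\ne h$. Then $k\in E(G-a)$, and
$$G\backslash e\backslash k/f=(G_3\backslash k)+by$$
is simple since $by\notin E(G)$, hence admissible. By Step A0 with $k$ in place of $g$, the edges $e$ and $k$ both meet a common end of $f=ab$. But $k$ does not meet $a$, and $e=ax$ does not meet $b$, a contradiction. So $k=h$ and $G_3\backslash k=G-a$ is admissible.

For distinct $p,q\in N(a)$, the graph $G\backslash aq/ap$ is $G-a$ plus the two edges from $p$ to the remaining two neighbours of $a$. It is simple as $N(a)$ is independent, so it is admissible and $(aq,ap)$ is a mixed pair. By (P2), $\deg p\ge4$. So all neighbours of $a$ have degree $\ge4$.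

If $\delta=4$, then $|E(G-a)|=|E(G)|-4=|E(H)|$, so $H\cong G-a$. **This is (a).** From now on until the end of Step A5 suppose $\delta\ge5$; we look for a contradiction.

**Step A4 ($G-a$ is not a wheel).** This allows the fifth application. Suppose $G-a=W_n$. It has $\delta-4\ge1$ more edges than $H$, so $H\cong W_m$ with $m\le n-1$. The independent $4$-set $N(a)$ lies on the rim, so $n\ge8$. Some rim vertex $r_t\notin N(a)$ has degree $3$ in $G$. The shortcut $(G-r_t)+r_{t-1}r_{t+1}$ is $W_{n-1}$ plus the vertex $a$ with four neighbours. It is admissible, contradicting (P3).

By (S) there is an edge $k'$ of $G-a$ such that $(G-a)\backslash k'$ or $(G-a)/k'$ is admissible.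

**Step A5 (the fifth step gives a forbidden pair).** *Suppose $(G-a)\backslash k'$ is admissible.* Then $G\backslash k'\backslash ax$ is this graph plus a vertex with three neighbours, so it is admissible, contradicting (P1).

*Suppose $(G-a)/k'$ is admissible.* As $N(a)$ is independent, $k'$ has at most one end in $N(a)$, so the vertices of $N(a)$ have distinct images in $G/k'$. Let $p\in N(a)$. The graph $G/k'/ap$ is $(G-a)/k'$ plus three edges from the image of $p$ to the images of the other neighbours of $a$. It is $3$-connected and has an $H$-minor, so by (P1) it is not simple. The three new edges are not loops and not parallel to each other. So the image of $p$ is adjacent in $(G-a)/k'$ to the image of some $q\in N(a)\setminus\{p\}$. Since $p,q$ are non-adjacent in $G$, their preimages are not both singletons. Hence $k'=st$ with $s\in\{p,q\}$ and $t\notin N(a)\cup\{a\}$, and the one of $p,q$ other than $s$ is adjacent to $t$.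

Here $s$ is the unique end of $k'$ in $N(a)$, so it does not depend on $p$. For every $p\in N(a)\setminus\{s\}$ we get $q=s$, and $p$ is adjacent to $t$. So $t$ is adjacent to all of $N(a)=\{s,p_2,p_3,p_4\}$, and $\deg t\ge4$.

Now we delete two edges in such a way that contractions bring one of them back. Let
$$J=G\backslash tp_2\backslash ap_3,$$
and let $s'$ be the contracted vertex of $J/k'$. The graph $J/k'$ is the simple graph $(G-a)/k'$ minus the edge $s'p_2$, plus the vertex $a$ with neighbours $s',p_2,p_4$. So it is simple. Contracting $as'$ in it turns $ap_2$ into $s'p_2$, which restores the missing edge, and turns $ap_4$ into a second edge $s'p_4$. The result is $(G-a)/k'$ with $s'p_4$ doubled, and its simplification is $3$-connected. In $J/k'$ the vertex $a$ has degree $3$, and $s'$ has the neighbours $a,p_3,p_4$. By Lemma 7 (contracting $as'$), $J/k'$ is $3$-connected. In $J$, $\deg s\ge4$, since neither deleted edge meets $s$, and $\deg t\ge4-1=3$. By Lemma 7 (contracting $k'$), $J$ is $3$-connected. It is simple and has the minor $(G-a)/k'$, so it is admissible. This contradicts (P1).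

### The fourth step is a contraction

Let $G_4=G_3/k$ be admissible. Here we derive a contradiction for every $\delta\ge4$.

**Step A6 ($k$ is an edge of $G-a$).** Suppose $k=h$. Let $\zeta$ be the vertex obtained by identifying $a,b,z$. Then $G/f/h$ is $G_4$ plus the edges $\zeta x$ and $\zeta y$ (which are $e$ and $g$). It is simple, since $x,y$ are adjacent to neither $b$ nor $z$. So it is admissible, contradicting (P1). Hence $k\in E(G-a)$. As $N(a)$ is independent, $k$ has at most one end in $N(a)$, and the vertices of $N(a)$ have distinct images in $G_4$.

**Step A7 (locating $k$).** The graph $G/f/k$ is $G_4$ plus the edges from the image of $b$ to the images of $x$ and $y$. It is $3$-connected with an $H$-minor, so by (P1) it is not simple. Hence the image of $b$ is adjacent in $G_4$ to the image of some $v\in\{x,y\}$. This adjacency does not come from the edge $bz$ of $G_3$, as $z$ and $v$ have distinct images. So it comes from an edge of $G-a$. Since $b,v$ are non-adjacent in $G$, exactly as in Step A5 there is a vertex $w\notin N(a)\cup\{a\}$ adjacent in $G$ to both $b$ and $v$, with $k\in\{wb,wv\}$.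

By the symmetry between $(f,b)$ and $(h,z)$, there are also $v'\in\{x,y\}$ and $w'\notin N(a)\cup\{a\}$ with $w'$ adjacent to both $z$ and $v'$, and $k\in\{w'z,w'v'\}$. So $k$ has exactly one end in $N(a)$. By the first statement this end is in $\{b,x,y\}$, by the second it is in $\{z,x,y\}$. So it is $x$ or $y$, and by the symmetry between $e$ and $g$ we may assume it is $x$. Then $v=v'=x$, $k=xw$ and $w'=w$. Thus **$w$ is adjacent to $x$, $b$ and $z$.**

**Step A8 (degrees at $k$, then a forbidden pair).** We first show that $(e,k)$ is a mixed pair, in order to use (P2). The graph $G\backslash e/k$ is $(G-a)/k$ plus the vertex $a$ with neighbours $b,y,z$. Since $(G-a)/k$ is a subgraph of $G_4$, this is simple. Contracting $f=ab$ in it gives $G_4+by$. This is simple, since $b,y$ are non-adjacent in $G$ and neither is an end of $k$, and it is $3$-connected. In $G\backslash e/k$ the vertex $a$ has degree $3$, and $b$ has degree $\deg_Gb\ge4$, since $b$ is adjacent to $w$ but not to $x$. By Lemma 7, $G\backslash e/k$ is $3$-connected, hence admissible. By (P2), $\deg x\ge4$ and $\deg w\ge4$.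

Again we delete two edges so that contractions restore one of them. Let
$$J=G\backslash bw\backslash ay,$$
and let $\bar w$ be the contracted vertex of $J/k$. The graph $J/k$ is $(G-a)/k$ minus the edge $b\bar w$, plus the vertex $a$ with neighbours $b,\bar w,z$, where $a\bar w$ comes from $ax$. So it is simple. Contracting $ab$ turns $a\bar w$ into $b\bar w$, which restores the missing edge, and turns $az$ into $bz$. The result is exactly $((G-a)+bz)/k=G_4$. In $J/k$, $\deg a=3$, and $\deg b\ge4-1=3$, since $b$ lost only the edge $bw$ and is adjacent in $J$ to neither end of $k$. By Lemma 7, $J/k$ is $3$-connected. In $J$, $\deg w\ge4-1=3$ and $\deg x\ge4$. By Lemma 7 (contracting $k$), $J$ is $3$-connected, and so it is admissible. This contradicts (P1).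

So in Case A we have $\delta=4$ and (a).

## Case B: three contractions along a 4-cycle

Now for every mixed pair $(e,f)$ no $G\backslash e\backslash g/f$ is admissible.

**Step B0 (a 4-cycle, and a new mixed pair).** *For any mixed pair $(e,f)$ and any $g$ with $G\backslash e/f/g$ admissible, some $4$-cycle of $G$ contains $e,f,g$, and $(e,g)$ is a mixed pair.*

The graph $G/f/g$ is $(G\backslash e/f/g)+e$. If it were simple it would be admissible by (F1), against (P1). As $G\backslash e/f/g$ is simple, in $G/f/g$ the edge $e$ is a loop or is parallel to another edge. So $e$ lies in a cycle of $G$ consisting of $e$, some of $f,g$, and at most one further edge. Since $G$ is simple and $e$ is in no triangle, this cycle has length $4$ and contains $e,f,g$.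

Next, $G\backslash e/g$ is simple by (F3), because contracting $f$ in it, which is not parallel to $g$ in $G$, gives the simple graph $G\backslash e/f/g$. The ends of $f$ in $G\backslash e/g$ have degree $\ge3$. Indeed, an end not meeting $g$ has degree $\ge4-1$ by (P2), where the $1$ allows for the loss of $e$. An end merged along $g$ has degree $\ge4+3-2-1=4$ by (F4), as $e$ does not join the two ends of $g$. By Lemma 7 (contracting $f$), $G\backslash e/g$ is $3$-connected, so it is admissible.

Fix a mixed pair $(e,f)$ and an edge $g$ such that $G_3:=G\backslash e/f/g$ is admissible. By Step B0, $f$ and $g$ play symmetric roles, and by (P2) all ends of $f$ and of $g$ have degree $\ge4$ in $G$.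

**Step B1 ($G_3$ is not a wheel).** This allows the fourth application of (S). Suppose $G_3=W_n$. It has $\delta-3\ge1$ more edges than $H$, so $H\cong W_m$ with $m\le n-1$ and $n\ge4$. Let the $4$-cycle of Step B0 be $v_1v_2v_3v_4$, with edge set $\{e,f,g,h\}$.

*Suppose $f=v_1v_2$ and $g=v_3v_4$ are opposite.* Then $e$ has one end in each of the two merged pairs, and $G_3$ has two vertices of degree $\ge4+4-2-1=5$. A wheel has at most one such vertex, a contradiction.

*Otherwise* we may write $f=v_1v_2$, $g=v_2v_3$ and $\{e,h\}=\{v_3v_4,v_4v_1\}$. Put $X=\{v_1,v_2,v_3\}$. Since $G_3$ has no loop, $v_1v_3\notin E(G)$. Exactly one end of $e$ is in $X$, so the merged vertex has degree $\ge4+4+4-4-1=7$. It is the hub, $n\ge7$, and the vertices outside $X$ are the rim vertices. Also $v_2v_4\notin E(G)$, since otherwise it would be parallel to $h$ in $G_3$. So $v_2$, of degree $\ge4$, has at least two neighbours on the rim, none equal to $v_4$. Let $r_t$ be one of them. As $e$ joins $v_4$ to $v_1$ or $v_3$, it does not meet $r_t$. So $r_t$ has degree $3$ in $G$, with neighbours $r_{t-1},r_{t+1},v_2$.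

Let $K=(G-r_t)+r_{t-1}r_{t+1}$. It is simple: $r_{t-1},r_{t+1}$ are not adjacent in $W_n$, and $e$ does not join two rim vertices. We check the hypotheses of Lemma 8 for $K\backslash e$ and $X$. In $K\backslash e$, $X$ induces the path $v_1v_2v_3$. No outside vertex has two neighbours in $X$, as $G_3$ is simple. We have $\deg v_2\ge4-1=3$: it lost $r_t$, and $e$ does not meet it. We have $\deg v_1,\deg v_3\ge4-1=3$: they may have lost $e$, and $r_t$ is not adjacent to them. Since $v_2$ has two neighbours in $X$ and $v_1,v_3$ have one each, each vertex of $X$ has a neighbour outside $X$. Finally $(K\backslash e)/X=W_{n-1}$. By Lemma 8, $K\backslash e$ is $3$-connected, and so is $K$. So $K$ is admissible, contradicting (P3).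

By (S) there is an edge $k$ such that $G_3\backslash k$ or $G_3/k$ is admissible.

**Step B2 (the fourth step is not a deletion).** Suppose $G\backslash e\backslash k/f/g$ is admissible. The graph $G\backslash e\backslash k/f$ is simple, being a subgraph of $G/f$, and it has an $H$-minor. By the hypothesis of Case B it is not admissible, so it is not $3$-connected. By Lemma 7 (contracting $g$), an end of $g$ in it has degree $\le2$. In the simple graph $G/f$, an end of $g$ that is not an end of $f$ has degree $\ge4$, and an end of $g$ merged along $f$ has degree $\ge4+4-2=6$. Deleting $e$ and $k$ lowers a degree by at most $2$. So the end of degree $\le2$ is a vertex $v$ of $G$ that is an end of $g$, not an end of $f$, and meets both $e$ and $k$.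

Since $(e,g)$ is a mixed pair, $G/g$ is simple and the Case B hypothesis applies to $(e,g)$. So the same argument with $f$ and $g$ exchanged gives an end $u$ of $f$, not an end of $g$, that meets both $e$ and $k$. Then $u\ne v$, and $e,k$ are parallel edges joining $u$ and $v$. This is a contradiction, as $G$ is simple.

**Step B3 (the fourth step closes the 4-cycle).** So $G_4:=G\backslash e/f/g/k$ is admissible. We want to apply Step B0 to $k$ as well, and for this we show that **$G\backslash e/f/k$ is admissible.** It is simple by (F3), because contracting $g$ in it gives the simple graph $G_4$; here $g$ is not a loop in $G\backslash e/f/k$, since $G\backslash e/f$ is simple. Consider an end of $g$ in $G\backslash e/f/k$, and let $S\subseteq V(G)$ be its preimage. Then $1\le|S|\le3$. The set $S$ contains an end of $g$, which has degree $\ge4$ in $G$, and its other vertices have degree $\ge3$. By (F4) the edges of $G\backslash e$ inside $S$ are exactly the $|S|-1$ contracted ones. They form a tree on $S$, so if both ends of $e$ were in $S$, then $e$ would be in a cycle of length $\le3$, which it is not. So at most one end of $e$ is in $S$, and the end of $g$ has degree at least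
$$4+3(|S|-1)-2(|S|-1)-1\ \ge\ 3 .$$
Lemma 7 (contracting $g$) shows that $G\backslash e/f/k$ is $3$-connected, hence admissible. By the symmetry between $f$ and $g$, $G\backslash e/g/k$ is admissible.

Step B0, applied to $(e,f)$ and $k$ and to $(e,g)$ and $k$, now shows that $(e,k)$ is a mixed pair and that any two of $f,g,k$ lie together with $e$ in some $4$-cycle.

Let $e=pq$. A $4$-cycle through $e$ consists of $e$, one further edge at $p$, one further edge at $q$, and one edge avoiding $p$ and $q$. Since any two of $f,g,k$ occur together in such a cycle, no two of them are of the same kind. So $f,g,k$ are, in some order, $ps$, $qr$ and an edge $o$ avoiding $p,q$. Here $r\ne s$, because $e$ is in no triangle. Since $o$ and $ps$ lie in a $4$-cycle through $e$, the edge $o$ meets $s$; likewise it meets $r$. So $o=rs$. Hence $\{e,f,g,k\}$ is the edge set of the $4$-cycle $C=pqrs$, and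
$$G_4=G/C .$$

By (P2) for $(e,f),(e,g),(e,k)$, all of $p,q,r,s$ have degree $\ge4$. As $G_4$ is simple, $C$ is chordless and no vertex off $C$ has two neighbours on $C$. So each vertex of $C$ has at least two neighbours off $C$.

If $\delta=4$, then $|E(G_4)|=|E(H)|$, so $H\cong G_4=G/C$. **This is (b).** From now on suppose $\delta\ge5$; we look for a contradiction.

**Step B4 ($G_4$ is not a wheel).** This allows the fifth application. Suppose $G_4=W_n$. It has $\delta-4\ge1$ more edges than $H$, so $H\cong W_m$ with $m\le n-1$. The vertex of $G_4$ resulting from $C$ has degree $\ge 4\cdot2=8$, so it is the hub and $n\ge8$. Every rim vertex $r_t$ has degree $3$ in $G$ and exactly one neighbour on $C$. Let $K=(G-r_t)+r_{t-1}r_{t+1}$, which is simple, and $X=V(C)$. In $K$ each vertex of $X$ has degree $\ge4-1=3$ and at least $2-1=1$ neighbour outside $X$. No outside vertex has two neighbours in $X$, and $K/X=W_{n-1}$. By Lemma 8, $K$ is admissible, contradicting (P3).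

By (S) there is $j\in E(G)\setminus E(C)$ such that $G_4\backslash j$ or $G_4/j$ is admissible. As $C$ is chordless, $j$ meets at most one vertex of $C$.

**Step B5 (the fifth step gives a forbidden pair).** *Suppose $G_4\backslash j$ is admissible.* Choose $e'\in E(C)$ having no common end with $j$, and let $L=G\backslash j\backslash e'$, $X=V(C)$. In $L$, $X$ induces a path. Each vertex of $X$ lost at most one edge, so it has degree $\ge3$; at most two of its neighbours are in $X$, so it has a neighbour outside. No outside vertex has two neighbours in $X$, and $L/X=G_4\backslash j$. By Lemma 8, $L$ is $3$-connected. It is simple and has the minor $G_4\backslash j$, so it is admissible, contradicting (P1).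

*Suppose $G_4/j$ is admissible.* We first look at $G/j$. As $j$ meets at most one vertex of $C$, $C$ is still a $4$-cycle in $G/j$, and contracting it (deleting the one resulting loop) gives the simple graph $G_4/j$. We claim:

* *$G/j$ is simple.* It has no loop, since $G$ is simple. Suppose it has two parallel edges. They are not both in $C$. If one is in $C$, the other joins two vertices of $C$ and becomes a loop of $G_4/j$. If neither is in $C$, they become loops or stay parallel in $G_4/j$. Either way $G_4/j$ is not simple, a contradiction.
* *In $G/j$, $C$ is chordless and no vertex off $C$ has two neighbours on $C$.* A chord would become a loop of $G_4/j$, and two edges from one outside vertex to $C$ would become parallel.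
* *In $G/j$, each vertex of $C$ has at least two neighbours off $C$.* As $C$ is chordless and $G/j$ is simple, edges not in $C$ at a vertex of $C$ lead off $C$ to distinct vertices. So it suffices to count them. A vertex of $C$ not met by $j$ has at least two. If $j=pu$ with $p\in V(C)$ (here $p$ is any vertex of $C$), then the merged vertex has $(\deg p-3)+(\deg u-1)\ge1+2=3$ of them.

Now let $f'\in E(C)$ and $K=G/j/f'$. It is simple, since the ends of $f'$ have no common neighbour in $G/j$. The three remaining vertices of $C$ form a set $X$ that induces a triangle in $K$. Each vertex of $X$ has at least two neighbours outside $X$, so it has degree $\ge4$. No outside vertex has two neighbours in $X$, and $K/X=G_4/j$. By Lemma 8, $K=G/j/f'$ is $3$-connected, hence admissible, contradicting (P1).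

So in Case B we have $\delta=4$ and (b). This completes the proof of Theorems 1 and 4, and with Lemma 3 also of Corollary 2. $\blacksquare$

## Gap four, type (a): $K_{4,n+1}$ over $K_{4,n}$

It remains to see that both exceptional types occur and defeat even the weaker conclusion of Corollary 2. In both examples we count operations, using the following fact.

**(M)** *If $K$ and $H$ are connected and $H$ is isomorphic to a minor of $K$, then a minor of $K$ isomorphic to $H$ can be obtained by contracting and deleting edges only, with exactly $|V(K)|-|V(H)|$ contractions, whose edges form a forest.* A minor is given by disjoint connected branch sets, one for each vertex of $H$. As $K$ is connected, the branch sets can be enlarged until they cover $V(K)$. Contract a spanning tree of each, and delete the superfluous edges.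

**Proof of Proposition 5.** Let $A$ (size $4$) and $B$ (size $n+1$) be the parts of $G=K_{4,n+1}$. The pair is of type (a): if $a\in B$, then $G-a=K_{4,n}=H$, $\deg a=4$, and the neighbours of $a$ are independent of degree $n+1\ge5$. The degrees in $G$ are $4$ and $n+1$, and $G$ has no triangle. So no exchange is possible, and (ii) fails. The graph $G/x/y$ has $n+3$ vertices, fewer than the $n+4$ vertices of $H$, so it has no $H$-minor.

Suppose that $G\backslash x\backslash y$ is $3$-connected with an $H$-minor. It has one more vertex and two more edges than $H$. By (M), $H\cong G\backslash x\backslash y\backslash w/z$ for some edge $w$ and some edge $z=ab$ with $a\in A$, $b\in B$. Let $\mu$ be the contracted vertex of $G/z$. For all $a'\in A\setminus\{a\}$ and $b'\in B\setminus\{b\}$, $\mu a'b'$ is a triangle of $G/z$, with edges $ba',ab',a'b'$. As $H$ is bipartite, $\{x,y,w\}$ meets all these triangles.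

Suppose $ba'\notin\{x,y,w\}$ for some $a'\in A\setminus\{a\}$. The $n\ge4$ triangles $\mu a'b'$, with $b'$ ranging over $B\setminus\{b\}$, pairwise share only the edge $ba'$. So at least four edges would be needed to meet them, a contradiction. Hence $\{x,y,w\}=\{ba':a'\in A\setminus\{a\}\}$. Then two of the four edges at $b$ are $x$ and $y$, so $b$ has degree $2$ in $G\backslash x\backslash y$, which is therefore not $3$-connected, a contradiction. So (i) fails. $\square$

## Gap four, type (b): a 4-cycle in a generalized hexagon

For type (b) we want a graph in which the only short cycle is the $4$-cycle $C$ to be contracted. It is built from a very regular graph of large girth.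

**Definition.** Here we use the *incidence graph of a generalized hexagon of order $(q,q)$* only through these properties: it is finite, connected, bipartite, $(q+1)$-regular, of girth $12$ and diameter $6$. The smallest instance is an ordinary hexagon with its $6$ vertices and $6$ sides, of order $(1,1)$: its incidence graph is the $12$-cycle. For every prime power $q$ such hexagons exist, for example the split Cayley hexagon.

**Proof of Proposition 6.** Let $F$ be such an incidence graph with $q\ge5$ a prime power, and put $d=q+1\ge6$.

**Step C1 ($F-S$ is connected whenever $|S|\le5$).** This gives the connectivity we need later. Let $u$ be a vertex. By girth $12$, there are $dq^{i-1}$ vertices at distance $i$ from $u$, for $1\le i\le5$. Each vertex at distance $5$ has one neighbour at distance $4$ and $q$ neighbours at distance $6$. Each vertex at distance $6$ has all its $d$ neighbours at distance $5$, since $F$ is bipartite of diameter $6$. So there are $dq^4\cdot q/d=q^5$ vertices at distance $6$. In the colour class of $u$, the number of vertices not at distance $6$ from $u$ is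
$$1+dq+dq^3=1+q+q^2+q^3+q^4 .$$

Let $u,w$ be at distance $6$. Each of the $d$ neighbours of $u$ is at distance $5$ from $w$, so there are $d$ geodesics from $u$ to $w$ with distinct second vertices. They are internally disjoint: a common internal vertex of two of them would be at the same distance $i\le5$ from $u$ on both, and would give a cycle of length $\le10$. As $d>5\ge|S|$, if $u,w\notin S$ then $u,w$ lie in one component of $F-S$.

Let $u,v\notin S$ be in the same colour class. At least
$$q^5-(1+q+q^2+q^3+q^4)=q^5-\frac{q^5-1}{q-1}>\frac34q^5>5$$
vertices are at distance $6$ from both, so one of them is outside $S$. By the previous paragraph, $u,v$ are in one component of $F-S$. Finally, each vertex outside $S$ has a neighbour outside $S$, as $d>5$; so the two colour classes are joined. Hence $F-S$ is connected.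

**Step C2 (the construction).** Take a path $M\,p_1\,L_1\,p_2\,L_2\,r$ in $F$. Let
$$F_0=F\backslash Mp_1\backslash L_2r,\qquad e=p_1L_2,\qquad G=F_0+e,\qquad C=p_1L_1p_2L_2,\qquad H=G/C .$$
Then $\delta=4$. The vertices $p_1,L_2$ are in different colour classes and are not adjacent in $F$, by girth $12$. So $G$ is simple and bipartite. All degrees in $G$ are $d$, except $\deg M=\deg r=d-1$. Also $M,r$ are not adjacent, by girth $12$.

**Step C3 ($G$ and $H$ are simple and 3-connected, and the pair is of type (b)).** As $e$ becomes the deleted loop, $H$ arises from $F_0$ by contracting the path $p_1L_1p_2L_2$. A cycle of $H$ yields a cycle of $F_0$ by adding at most three edges of this path. So $H$ has girth $\ge9$; in particular it is simple. Let $c$ be the vertex of $H$ resulting from $C$, and let $|S|\le2$.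

If $c\in S$, then $H-S$ is $F$ minus the four vertices of $C$ and at most one more, hence connected by Step C1. If $c\notin S$, then $F-S-\{p_1,L_2\}$ is connected by Step C1, and it equals $F_0-S-\{p_1,L_2\}$. The vertices $p_1,L_2$ are non-adjacent of degree $d-1\ge5$ in $F_0$, so each has a neighbour in it. So $F_0-S$ is connected, and so is $H-S$. Hence $H$ is $3$-connected.

Now apply Lemma 8 to $G$ with $X=V(C)$. The cycle $C$ is chordless as $G$ is bipartite, so each vertex of $C$ has degree $d$ and $d-2\ge4$ neighbours outside $X$. No outside vertex has two neighbours in $X$, as $H$ is simple. And $G/X=H$. So $G$ is $3$-connected. All conditions in (b) hold.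

**Step C4 (distances).** *In $G$, the distances between $M$ and $V(C)$, between $r$ and $V(C)$, and between $M$ and $r$ all exceed $3$.* This will exclude short trees below. Suppose there is a path of length $\le3$ from $M$ to $V(C)$; take a shortest one. Only its last vertex is in $V(C)$, so it does not use $e$ and lies in $F_0$. Together with the path from $M$ via $p_1$ along $p_1L_1p_2L_2$ to the same last vertex (length $\le4$), it forms a closed walk in $F$ of length $\le7$ that uses the edge $Mp_1$ exactly once. Such a walk contains a cycle through $Mp_1$. So $F$ has a cycle of length $\le7$, a contradiction. The same argument applies to $r$. A path of length $\le3$ from $M$ to $r$ avoids $V(C)$ by what was just shown, so it lies in $F_0$. Together with $Mp_1L_1p_2L_2r$ it forms a cycle of length $\le8$ in $F$, a contradiction.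

**Step C5 (the easy failures).** $G$ is bipartite with minimum degree $d-1\ge5$. So no exchange exists, and (ii) fails. For two deletions, consider the cyclomatic number $|E|-|V|+1$ of connected graphs, which never increases when passing to a connected minor. For $H$ it is $(|E(G)|-4)-(|V(G)|-3)+1$, one less than for $G$, while for $G\backslash x\backslash y$, if connected, it is two less than for $G$. So $G\backslash x\backslash y$, if connected, has no $H$-minor.

**Step C6 (two contractions: setting up).** Suppose $G/x/y$ is admissible. It has one more vertex and two more edges than $H$. By (M), $H\cong Q:=G/x/y/z\backslash w$ with $\{x,y,z\}$ acyclic. So $Q$ inherits the properties of $H$: it is simple of girth $\ge9$ and has exactly one vertex of degree $>d$, whose degree is $4d-8$. Indeed in $H$ the vertex $c$ has degree $4(d-2)$, and all other degrees are $d$ or $d-1$.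

*The edge $w$ is in $C$.* Since $\{x,y,z\}$ is acyclic, some edge of $C$ is not contracted. If $w\notin E(C)$, the uncontracted edges of $C$ form a non-empty closed trail of length $\le4$ in $Q$, contradicting girth $\ge9$.

**Step C7 ($\{x,y,z\}$ is the edge set of a tree on four vertices).** Suppose the forest $\{x,y,z\}$ has two or more non-trivial components. Each has at most two edges, and $G$ has no triangle, so $w$ is not a loop after the contraction. Any edge of $G$ inside the vertex set of a component, other than the contracted ones and $w$, would be a loop of $Q$. So each component contains only contracted edges. A component with two vertices, which are adjacent and hence not $M$ and $r$ together, gives a vertex of $Q$ of degree $\ge(2d-1)-2-1>d$. A component with three vertices gives one of degree $\ge(3d-2)-4-1>d$. Here the last $1$ allows for the loss of $w$. So $Q$ has at least two vertices of degree $>d$, a contradiction.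

Let $T$ be this tree.

**Step C8 (the contradiction).** *Suppose $w$ becomes a loop.* Then $T+w$ contains a cycle of length $\le4$. The only such cycle of $G$ is $C$: a cycle avoiding $e$ lies in $F$ and has length $\ge12$, while a cycle of length $\le4$ through $e$ other than $C$ would give two distinct paths from $p_1$ to $L_2$ of length $\le3$ in $F$, hence a cycle of length $\le6$. So $\{x,y,z,w\}=E(C)$. But contracting two edges of a $4$-cycle makes the other two parallel, so $G/x/y$ is not simple, a contradiction.

*Suppose $w$ does not become a loop.* Then no edge of $G$ outside $T$ has both ends in $V(T)$, since such an edge would be a loop of $Q$ or equal to $w$. Let $t=|V(T)\cap\{M,r\}|$, and let $\varepsilon=1$ if $w$ has an end in $V(T)$, and $\varepsilon=0$ otherwise. The merged vertex has degree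
$$(4d-t)-6-\varepsilon\ \ge\ 4d-9\ >\ d$$
in $Q$. So this degree is $4d-8$, that is, $t+\varepsilon=2$. Either $T$ contains both $M$ and $r$, or $T$ contains one of them together with an end of $w\in E(C)$. Since $T$ has three edges, two of its vertices are at distance $\le3$ in $G$. Both possibilities contradict Step C4.

So no $G/x/y$ is admissible, and (i) fails too. $\square$
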